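\title{Tree-connected factors of bipartite graphs with prescribed degrees modulo $k$}

\begin{abstract}
Let $G$ be a bipartite multigraph and let $f$ assign to each vertex a residue modulo $k$, with equal sums on the two sides. We prove that if $G$ is $(2k+2m)$-edge-connected, then it has a spanning subgraph $H$ that contains $m$ edge-disjoint spanning trees, satisfies $d_H(v)\equiv f(v)\pmod k$, and has $\lfloor d_G(v)/2\rfloor-k-m+1\le d_H(v)\le\lceil d_G(v)/2\rceil+k+m$ at every vertex $v$. This confirms a conjecture of Hasanvand. The main tool is a covering lemma: in a graph with $k$ edge-disjoint spanning trees, every real demand vector is, modulo $2k$, the boundary of a flow bounded by $1$. It is proved by a nearest-lattice-point argument in the energy norm of a suitably weighted electrical network. The same lemma shows that a graph with $k$ edge-disjoint spanning trees has an orientation with any admissible out-degrees modulo $k$, and that every $(4t+2)$-edge-connected graph has a modulo $(2t+1)$-orientation.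
\end{abstract}

\section{Introduction}\label{sec:intro}

Graphs are finite and may have multiple edges but no loops. A \emph{factor} of a graph $G$ is a spanning subgraph, and $d_G(v)$ is the degree of $v$. For a set $X$ of vertices, $d(X)$ is the number of edges with exactly one end in $X$, and $G$ is \emph{$K$-edge-connected} if $d(X)\ge K$ whenever $\emptyset\ne X\subsetneq V(G)$. A graph is \emph{$m$-tree-connected} if it contains $m$ edge-disjoint spanning trees; every graph is $0$-tree-connected, and the graph with one vertex is $m$-tree-connected for every $m$.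

Let $G$ be bipartite with bipartition $(A,B)$, let $k\ge1$, and let $f:V(G)\to\mathbb Z_k$. An \emph{$f$-factor} is a factor $H$ with $d_H(v)\equiv f(v)\pmod k$ for every vertex $v$. The degrees of $H$ add up to $|E(H)|$ on each side, so an $f$-factor can exist only if $f$ is \emph{compatible}, that is,
\[
\sum_{v\in A}f(v)\equiv\sum_{v\in B}f(v)\pmod k .
\]
How well connected must $G$ be so that compatibility is the only obstruction, even when $H$ is required to be $m$-tree-connected and to have degrees close to half of those of $G$?

\begin{example}\label{ex:two}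
Let $G$ consist of two vertices joined by $t\ge1$ parallel edges. It is $t$-tree-connected, a compatible $f$ takes the same value at both vertices, and an $m$-tree-connected factor is a choice of $h$ edges with $m\le h\le t$. Every residue modulo $k$ occurs as such an $h$ exactly when $t\ge k+m-1$. For $t=k+m-2$ the residue $m-1$ is missed.
\end{example}

The example suggests a budget: $m$ spanning trees are kept in $H$, and about $k$ more are spent on adjusting the degrees. Edge-connectivity is converted into trees by the Nash-Williams--Tutte theorem (1961): \emph{a graph is $q$-tree-connected if and only if, for every partition $\mathcal P$ of its vertex set, at least $q(|\mathcal P|-1)$ edges join different parts.} In a $2q$-edge-connected graph a partition into at least two parts is crossed by $\frac12\sum_{X\in\mathcal P}d(X)\ge q|\mathcal P|$ edges, so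
\begin{equation}\label{eq:nwt}
\text{every $2q$-edge-connected graph is $q$-tree-connected.}
\end{equation}
The budget of $k+m$ trees thus corresponds to edge-connectivity $2k+2m$, and this suffices.

\begin{theorem}\label{thm:A}
Let $k\ge1$ and $m\ge0$, let $G$ be a $(2k+2m)$-edge-connected bipartite graph with bipartition $(A,B)$, and let $f:V(G)\to\mathbb Z_k$ be compatible. Then $G$ has an $m$-tree-connected $f$-factor $H$ such that for every vertex $v$,
\begin{equation}\label{eq:bound1}
\lfloor d_G(v)/2\rfloor-k-m+1\le d_H(v)\le\lceil d_G(v)/2\rceil+k+m .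
\end{equation}
More generally, if $|V(G)|\ge2$ and $U\subseteq V(G)$ with $U\notin\{A,B\}$, then $H$ can be chosen so that \eqref{eq:bound1} holds for $v\in U$, and for $v\notin U$,
\begin{equation}\label{eq:bound2}
\lfloor d_G(v)/2\rfloor-k-m\le d_H(v)\le\lceil d_G(v)/2\rceil+k+m-1 .
\end{equation}
\end{theorem}

The first assertion, for $k\ge3$ and $m\ge1$, is a conjecture posed by Hasanvand~\cite{Hasanvand}. The shape of the bounds is best seen at a vertex of degree $2k+2m$ or $2k+2m+1$, the two smallest possible values: there \eqref{eq:bound1} reads $1\le d_H(v)\le d_G(v)$ and \eqref{eq:bound2} reads $0\le d_H(v)\le d_G(v)-1$. In a graph with only such degrees the bounds are almost empty, and the proof obtains them in general by reducing to such a graph.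

Without degree bounds the trees alone are enough.

\begin{theorem}\label{thm:B}
Let $k\ge1$ and $m\ge0$. Every $(k+m)$-tree-connected bipartite graph has, for every compatible $f$, an $m$-tree-connected $f$-factor.
\end{theorem}

Both theorems are statements about orientations in disguise, and the method applies to graphs that need not be bipartite. In an orientation, $d^+(v)$ and $d^-(v)$ denote the out-degree and in-degree of $v$. A \emph{modulo $k$-orientation} is one with $d^+(v)\equiv d^-(v)\pmod k$ for all $v$.

\begin{theorem}\label{thm:C}
Let $k\ge1$, let $\Gamma=(V,E)$ be a graph with degrees $d(v)$, and let $p:V\to\mathbb Z_k$ satisfy $\sum_vp(v)\equiv|E|\pmod k$.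
\begin{enumerate}
\item[(a)] If $\Gamma$ is $k$-tree-connected, it has an orientation with $d^+(v)\equiv p(v)\pmod k$ for all $v$.
\item[(b)] If $\Gamma$ is $2k$-edge-connected, one can also require $\lfloor d(v)/2\rfloor-k\le d^+(v)\le\lceil d(v)/2\rceil+k$ for all $v$.
\item[(c)] In particular, for $t\ge0$, every $(4t+2)$-edge-connected graph has a modulo $(2t+1)$-orientation.
\end{enumerate}
\end{theorem}

The proof has three parts. Section~\ref{sec:flows} translates factors into orientations and relaxes orientations to real flows bounded by $1$; the problem becomes that of covering a Euclidean space by lattice translates of a convex body. Section~\ref{sec:cover} solves the covering problem, and Section~\ref{sec:imbalance} returns to orientations and proves Theorem~\ref{thm:B}. Section~\ref{sec:lift} reduces the degrees by lifting, and Section~\ref{sec:A} proves Theorem~\ref{thm:A}. Section~\ref{sec:sharp} shows how far the connectivity hypotheses are from the best possible.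

\section{Factors, orientations and flows}\label{sec:flows}

The \emph{imbalance} of an orientation at $v$ is $D(v)=d^+(v)-d^-(v)$. Since $d^++d^-=d$, every orientation has
\[
\sum_vD(v)=0,\qquad D(v)\equiv d(v)\pmod2,\qquad |D(v)|\le d(v),\qquad 2d^+(v)=d(v)+D(v).
\]
By the last identity, prescribing $d^+$ modulo $k$ is the same as prescribing $D$ modulo $2k$. This is the source of the modulus $2k$ below.

In a bipartite graph, factors and orientations are the same objects: a factor $H$ corresponds to the orientation in which the edges of $H$ go from $A$ to $B$ and all other edges go from $B$ to $A$. Put $\sigma(v)=1$ for $v\in A$ and $\sigma(v)=-1$ for $v\in B$. For $f:V(G)\to\mathbb Z_k$, choose integer representatives $f(v)$ and define the \emph{target}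
\[
\tau_f(v)=\sigma(v)\bigl(2f(v)-d_G(v)\bigr),
\]
whose residue modulo $2k$ does not depend on the representatives.

\begin{lemma}\label{lem:dict}
Let $G$ be bipartite with an orientation of imbalance $D$, and let $H$ be the factor formed by the edges directed from $A$ to $B$.
\begin{enumerate}
\item[(a)] $2d_H(v)=d_G(v)+\sigma(v)D(v)$ for all $v$.
\item[(b)] $H$ is an $f$-factor if and only if $D(v)\equiv\tau_f(v)\pmod{2k}$ for all $v$.
\item[(c)] $\tau_f(v)\equiv d_G(v)\pmod2$, and if $f$ is compatible, then $\sum_v\tau_f(v)\equiv0\pmod{2k}$.
\end{enumerate}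
\end{lemma}

\begin{proof}
For $v\in A$ we have $d_H(v)=d^+(v)=(d_G(v)+D(v))/2$, and for $v\in B$ we have $d_H(v)=d^-(v)=(d_G(v)-D(v))/2$. This is (a). The congruence $d_H(v)\equiv f(v)\pmod k$ is equivalent to $d_G(v)+\sigma(v)D(v)\equiv2f(v)\pmod{2k}$, and multiplying by $\sigma(v)$ gives (b). For (c),
\[
\sum_v\tau_f(v)=2\Bigl(\sum_{A}f-\sum_{B}f\Bigr)-\Bigl(\sum_Ad_G-\sum_Bd_G\Bigr),
\]
where the second bracket is $|E(G)|-|E(G)|=0$ and the first is divisible by $k$.
\end{proof}

By (a), degrees of $H$ close to $d_G/2$ correspond to small imbalances. So we study orientations with prescribed imbalance modulo $2k$ in an arbitrary graph $\Gamma=(V,E)$. Fix a reference orientation of $\Gamma$. Let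
\[
\mathbb R^V_0=\Bigl\{x\in\mathbb R^V:\sum_vx_v=0\Bigr\},\qquad \Lambda=\mathbb R^V_0\cap\mathbb Z^V ,
\]
and for an edge $e$ with reference direction from $u$ to $v$ let $b_e=\mathbf 1_u-\mathbf 1_v\in\Lambda$. A vector $g\in\mathbb R^E$ is a \emph{flow}, and its \emph{boundary} is $\partial g=\sum_eg_eb_e\in\mathbb R_0^V$; thus $(\partial g)(v)$ is the sum of $g_e$ over edges leaving $v$ minus the sum over edges entering $v$. An orientation is a flow $g\in\{-1,1\}^E$, with $g_e=1$ for keeping the reference direction and $g_e=-1$ for reversing it, and its imbalance is $\partial g$. Relaxing $\{-1,1\}$ to $[-1,1]$ loses nothing.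

\begin{lemma}\label{lem:round}
Let $D\in\mathbb Z^V$ satisfy $D(v)\equiv d(v)\pmod2$ for all $v$. If $D=\partial g$ for some $g\in[-1,1]^E$, then $\Gamma$ has an orientation with imbalance $D$.
\end{lemma}

\begin{proof}
This is an instance of the total unimodularity of incidence matrices of digraphs; here is the direct argument. Among all $g\in[-1,1]^E$ with $\partial g=D$ choose one for which $F=\{e:|g_e|<1\}$ is smallest, and suppose $F\ne\emptyset$. If a vertex $v$ were incident with exactly one edge $e\in F$, then $D(v)$ would be $\pm g_e$ plus $d(v)-1$ terms equal to $\pm1$, so $g_e$ would be an odd integer, which is impossible. Hence no vertex has degree $1$ in $(V,F)$, and $F$ contains a cycle $C$, possibly consisting of two parallel edges. Traverse $C$ and let $h_e=1$ or $-1$ for $e\in C$ according as $e$ is traversed along or against its reference direction, and $h_e=0$ off $C$. Then $\partial h=0$. Replace $g$ by $g+\eta h$ with the largest $\eta>0$ for which $g+\eta h\in[-1,1]^E$. The boundary is unchanged and $F$ has lost an edge, a contradiction.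
\end{proof}

Two vectors of $\Lambda$ are congruent modulo $2k$ at every vertex exactly when they differ by an element of $2k\Lambda$. So an orientation with imbalance congruent to a given $D_0\in\Lambda$ of the right parity exists as soon as the coset $D_0+2k\Lambda$ meets the convex body
\[
Z(\Gamma)=\{\partial g: g\in[-1,1]^E\}.
\]
The arithmetic of $D_0$ now plays no role, and the statement to prove is geometric.

\begin{lemma}[Covering lemma]\label{lem:cover}
Let $\Gamma=(V,E)$ be $k$-tree-connected, with $k\ge1$ and $|V|\ge2$. For every $x\in\mathbb R^V_0$ there are $z\in\Lambda$ and $g\in[-1,1]^E$ with $\partial g=x+2kz$. In other words, the translates of $Z(\Gamma)$ by $2k\Lambda$ cover $\mathbb R_0^V$.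
\end{lemma}

\section{Proof of the covering lemma}\label{sec:cover}

\subsection{Small cases}

For two vertices joined by $k$ edges, $Z(\Gamma)$ is the segment $\{(s,-s):|s|\le k\}$, and its translates by multiples of $(2k,-2k)$ tile the line; with $k-1$ edges they leave gaps. So the number of trees in Lemma~\ref{lem:cover} cannot be lowered. For $k=1$ and $\Gamma$ a tree, write $x=\partial g$, which is possible since $\Gamma$ is connected, and change each $g_e$ by an even integer to bring it into $[-1,1]$. This does not extend to $k$ trees by adding up: treating $x/k$ on each tree gives $\partial g=x+2(z_1+\dots+z_k)$, a shift in $2\Lambda$ but not in $2k\Lambda$. The trees have to be used together. The next example shows how.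

\begin{example}\label{ex:triangle}
Let $\Gamma$ be the triangle on $\{1,2,3\}$ with every edge doubled, and $k=3$. It is the union of the three trees $\{12,23\}$, $\{23,31\}$, $\{31,12\}$, each pair of parallel edges being shared by two of them. Given $x\in\mathbb R^V_0$, let $x'$ be a point of $x+6\Lambda$ of smallest Euclidean norm. For an edge $e$ from $u$ to $v$ and $s=\pm1$, the point $x'+6sb_e$ lies in the same coset, so
\[
0\le\|x'+6sb_e\|^2-\|x'\|^2=12s(x'_u-x'_v)+72,
\]
that is, $|x'_u-x'_v|\le6$. Put $g_e=(x'_u-x'_v)/6\in[-1,1]$. If $u,v,w$ are the three vertices, then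
\[
(\partial g)(u)=\tfrac26\bigl((x'_u-x'_v)+(x'_u-x'_w)\bigr)=\tfrac26\cdot3x'_u=x'_u,
\]
because $x'_v+x'_w=-x'_u$. Figure~\ref{fig:hex} shows the region of the possible $x'$ inside $Z(\Gamma)$. Here $Z(\Gamma)=\{x\in\mathbb R_0^V:|x_v|\le4\text{ for all }v\}$: the degrees are $4$, and the vertices of this hexagon, the permutations of $(4,0,-4)$, are imbalances of acyclic orientations.
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.75]
\foreach \a in {30,90,...,330}{
\begin{scope}[shift={(\a:3)}]
\draw[gray] (0:1.732)--(60:1.732)--(120:1.732)--(180:1.732)--(240:1.732)--(300:1.732)--cycle;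
\fill[gray] (0,0) circle (2pt);
\end{scope}}
\filldraw[fill=gray!25,draw=gray] (0:1.732)--(60:1.732)--(120:1.732)--(180:1.732)--(240:1.732)--(300:1.732)--cycle;
\draw[very thick] (30:2)--(90:2)--(150:2)--(210:2)--(270:2)--(330:2)--cycle;
\fill (0,0) circle (2pt) node[below]{$0$};
\fill (0:1.732) circle (2pt) node[right]{\small $(4,-2,-2)$};
\end{tikzpicture}
\caption{The plane $x_1+x_2+x_3=0$ for the triangle with doubled edges and $k=3$. Dots at the centers of the thin hexagons are points of the lattice $6\Lambda$. The shaded hexagon $|x_u-x_v|\le6$ contains a point of every coset of $6\Lambda$. It lies in the thick hexagon $|x_v|\le4$, the set of boundaries of flows bounded by $1$, and its vertices are the midpoints of the sides of the thick hexagon.}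
\label{fig:hex}
\end{figure}

Two features of the example must be reproduced. First, the minimality inequality in the direction $b_e$ bounded the value on $e$ of a flow with boundary $x'$. For a general graph this happens when the Euclidean norm is replaced by the energy of an electrical network on $\Gamma$. Second, the bound came out as $1$ on every edge, by symmetry. In general the symmetry has to be replaced by a choice of conductances.

\subsection{The nearest point in the energy norm}

Let $\Gamma$ be connected, $|V|\ge2$, and $w\in\mathbb R^E_{>0}$. The weighted Laplacian is the symmetric matrix $L=\sum_ew_eb_eb_e^T$. For $\varphi\in\mathbb R^V$ and $e$ from $u$ to $v$ we have $b_e^T\varphi=\varphi_u-\varphi_v$, so $\varphi^TL\varphi=\sum_ew_e(\varphi_u-\varphi_v)^2$. As $\Gamma$ is connected, this vanishes only for constant $\varphi$. Hence the kernel of $L$ consists of the constant vectors, and its image is their orthogonal complement $\mathbb R^V_0$. For $x,x'\in\mathbb R_0^V$ put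
\[
\beta(x,x')=\varphi\cdot x',\qquad\text{where }L\varphi=x .
\]
Adding a constant to $\varphi$ does not change the value, since $x'$ has coordinate sum $0$. If $x'=L\varphi'$, then $\beta(x,x')=\varphi^TL\varphi'$, so $\beta$ is a symmetric positive definite bilinear form on $\mathbb R_0^V$. Let $Q(x)=\beta(x,x)$ and $R_e=Q(b_e)$. In electrical terms, $w_e$ is the conductance of $e$, $\varphi$ is the potential produced by injecting current $x_v$ at each vertex $v$, $Q(x)$ is the energy, and $R_e$ is the effective resistance between the ends of $e$.

\begin{lemma}\label{lem:voronoi}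
For every $k\ge1$ and $x\in\mathbb R^V_0$ there are $z\in\Lambda$ and $g\in\mathbb R^E$ with $\partial g=x+2kz$ and $|g_e|\le k\,w_eR_e$ for all $e$.
\end{lemma}

\begin{proof}
Since $Q$ is positive definite, each set $\{Q\le M\}$ is bounded and contains finitely many points of $x+2k\Lambda$. So $Q$ has a minimum on this coset, at $x'=x+2kz$ say. Let $L\varphi=x'$. For $e$ from $u$ to $v$ and $s=\pm1$,
\[
0\le Q(x'+2ksb_e)-Q(x')=4ks\,\beta(x',b_e)+4k^2R_e .
\]
Here $\beta(x',b_e)=\varphi_u-\varphi_v$, so $|\varphi_u-\varphi_v|\le kR_e$. Let $g_e=w_e(\varphi_u-\varphi_v)$ be the electrical current. Then $|g_e|\le kw_eR_e$ and $\partial g=\sum_ew_eb_eb_e^T\varphi=L\varphi=x'$.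
\end{proof}

In Example~\ref{ex:triangle} with $w=\mathbf 1$, $L$ acts on $\mathbb R_0^V$ as multiplication by $6$, so $Q(x)=\|x\|^2/6$, $R_e=1/3$ and $kw_eR_e=1$.

\subsection{Kirchhoff's formula}

We want weights with $w_eR_e\le1/k$ on all edges. The link with spanning trees is that $w_eR_e$ is a probability. Let $\mathcal T$ be the set of spanning trees of $\Gamma$, let $w(T)=\prod_{e\in T}w_e$, and let $\Pr_w$ be the distribution on $\mathcal T$ in which $T$ has probability proportional to $w(T)$.

\begin{lemma}\label{lem:kirchhoff}
$w_eR_e=\Pr_w(e\in T)$ for every edge $e$.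
\end{lemma}

\begin{proof}
Fix $r\in V$. Write $\hat x$ for a vector $x$ with the entry at $r$ deleted, and let $L_r=\sum_ew_e\hat b_e\hat b_e^T$ be $L$ with row and column $r$ deleted. It is positive definite, being the restriction of the form $\varphi^TL\varphi$ to vectors with $\varphi_r=0$. Let $\varphi_r=0$ and $\hat\varphi=L_r^{-1}\hat b_e$. Then $L\varphi$ and $b_e$ agree outside $r$ and both have coordinate sum $0$, so $L\varphi=b_e$ and $R_e=\varphi\cdot b_e=\hat b_e^TL_r^{-1}\hat b_e$.

The matrix-tree theorem states that $\det L_r=\sum_{T\in\mathcal T}w(T)$. Applying $w_e\,\partial/\partial w_e$ to this sum keeps exactly the terms with $e\in T$. With the formula $\partial\log\det M=\operatorname{tr}(M^{-1}\partial M)$ for the derivative of a determinant we get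
\[
\Pr\nolimits_w(e\in T)=w_e\frac{\partial\log\det L_r}{\partial w_e}=w_e\operatorname{tr}\bigl(L_r^{-1}\hat b_e\hat b_e^T\bigr)=w_e\,\hat b_e^TL_r^{-1}\hat b_e=w_eR_e .\qedhere
\]
\end{proof}

\subsection{Choosing the weights}

Suppose $E$ is the disjoint union of spanning trees $S_1,\dots,S_k$. The probabilities $\Pr_w(e\in T)$ add up to $|V|-1$ over $k(|V|-1)$ edges, so their average is $1/k$, and we need all of them equal to $1/k$. There is a distribution on $\mathcal T$ with these edge probabilities, namely the uniform distribution on $S_1,\dots,S_k$, but it need not be of the form $\Pr_w$. Exact weights may indeed fail to exist: take $k=2$ and the triangle with only the edge $12$ doubled, into $e$ and $e'$. Every spanning tree other than $\{13,23\}$ contains exactly one of $e,e'$, so $\Pr_w(e\in T)+\Pr_w(e'\in T)<1$ for all positive $w$. The obstruction is that $\Pr_w$ gives positive probability to every tree. It is the only obstruction.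

\begin{lemma}\label{lem:weights}
Let $c=\sum_{T\in\mathcal T}\lambda_T\mathbf 1_T\in\mathbb R^E$ with $\lambda_T>0$ for all $T\in\mathcal T$ and $\sum_T\lambda_T=1$. Then there is $w\in\mathbb R^E_{>0}$ with $\Pr_w(e\in T)=c_e$ for all $e$.
\end{lemma}

\begin{proof}
Write $w_e=e^{y_e}$. For $y\in\mathbb R^E$ let
\[
a_T(y)=\sum_{e\in T}y_e-\sum_{e\in E}c_ey_e,\qquad F(y)=\log\sum_{T\in\mathcal T}\exp a_T(y).
\]
Since $\exp a_T(y)$ equals $w(T)$ times a factor independent of $T$,
\[
\frac{\partial F}{\partial y_e}=\frac{\sum_T(\mathbf 1_T(e)-c_e)\exp a_T(y)}{\sum_T\exp a_T(y)}=\Pr\nolimits_w(e\in T)-c_e .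
\]
So it suffices to show that $F$ attains its minimum. The functions $a_T$ are linear, so $F$ is invariant under translation by the subspace $N=\{y:a_T(y)=0\text{ for all }T\}$, and it suffices to find a minimum on $N^\perp$; if $N^\perp=\{0\}$ there is nothing to prove. By the definition of $c$ we have $\sum_T\lambda_Ta_T(y)=0$. For $y\notin N$ some $a_T(y)$ is nonzero, and because \emph{all} $\lambda_T$ are positive, some $a_T(y)$ is positive. Thus the continuous function $\max_Ta_T$ is positive on the unit sphere of $N^\perp$, hence at least some $\delta>0$ there. By homogeneity $F(y)\ge\max_Ta_T(y)\ge\delta\|y\|$ on $N^\perp$. A continuous function that tends to infinity with $\|y\|$ attains its minimum.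
\end{proof}

\begin{proof}[Proof of Lemma~\ref{lem:cover}]
Let $S_1,\dots,S_k$ be edge-disjoint spanning trees. Setting $g=0$ on the other edges, we may assume that $E$ is their union. For $0<\varepsilon<1$ mix the uniform distribution on the $S_i$ with the uniform distribution on $\mathcal T$:
\[
c^\varepsilon=(1-\varepsilon)\frac1k\sum_{i=1}^k\mathbf 1_{S_i}+\varepsilon\frac1{|\mathcal T|}\sum_{T\in\mathcal T}\mathbf 1_T .
\]
This vector satisfies the hypothesis of Lemma~\ref{lem:weights}. Each edge lies in only one $S_i$, so $kc^\varepsilon_e\le(1-\varepsilon)+k\varepsilon\le1+k\varepsilon$; this is the only use of edge-disjointness. By Lemmas~\ref{lem:weights} and~\ref{lem:kirchhoff} there are weights with $w_eR_e=c^\varepsilon_e$, and Lemma~\ref{lem:voronoi} gives $z^\varepsilon\in\Lambda$ and $g^\varepsilon$ with $\partial g^\varepsilon=x+2kz^\varepsilon$ and $|g^\varepsilon_e|\le1+k\varepsilon$.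

The vectors $g^\varepsilon$ are bounded, hence so are the lattice vectors $z^\varepsilon=(\partial g^\varepsilon-x)/2k$, which therefore take finitely many values. Along a sequence $\varepsilon\to0$, $z^\varepsilon$ is a constant $z$ and $g^\varepsilon$ converges to some $g\in[-1,1]^E$. Then $\partial g=x+2kz$.
\end{proof}

\section{Prescribing imbalances modulo $2k$}\label{sec:imbalance}

We return to orientations, with two refinements that Theorem~\ref{thm:A} needs. Some edges may be oriented in advance; these will be the $m$ trees that $H$ must contain. And at each vertex one of the two extreme imbalances $\pm d(v)$ may be forbidden; this will give the extra $1$ in \eqref{eq:bound1} and \eqref{eq:bound2}. The second refinement uses that Lemma~\ref{lem:cover} holds for real $x$: if a small perturbation of $D$ in direction $y$ still lies in $Z(\Gamma)$, then $D$ is not on a face $x_v=\pm d(v)$ through which $y$ points outward.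

\begin{proposition}\label{prop:orient}
Let $\Gamma=(V,E)$ with $|V|\ge2$, let $Y\subseteq E$ be a set of edges, possibly empty, with a given orientation, and suppose that $\Gamma-Y$ is $k$-tree-connected. Let $\tau:V\to\mathbb Z$ satisfy $\tau(v)\equiv d_\Gamma(v)\pmod2$ for all $v$ and $\sum_v\tau(v)\equiv0\pmod{2k}$, and let $y\in\mathbb R_0^V$. Then the orientation of $Y$ extends to an orientation of $\Gamma$ whose imbalance $D$ satisfies, for all $v$,
\[
D(v)\equiv\tau(v)\pmod{2k},\qquad D(v)>-d_\Gamma(v)\ \text{ if }y_v<0,\qquad D(v)<d_\Gamma(v)\ \text{ if }y_v>0 .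
\]
\end{proposition}

\begin{proof}
Let $D_Y$ and $d_Y$ be imbalance and degree in $(V,Y)$, let $\Gamma'=\Gamma-Y$ with degrees $d'=d_\Gamma-d_Y$, and let $D_0=\tau-D_Y$. Then $D_0\equiv d_\Gamma-d_Y=d'\pmod2$, and $\sum_vD_0(v)\equiv0\pmod{2k}$ because $\sum_vD_Y(v)=0$. Changing one value of $D_0$ by a multiple of $2k$, we may assume $D_0\in\Lambda$.

For $j\ge1$ apply Lemma~\ref{lem:cover} to $\Gamma'$ and $x=D_0+y/j$. This gives $z_j\in\Lambda$ and flows $g_j$ on $\Gamma'$ bounded by $1$ with $\partial g_j=D_0+2kz_j+y/j$. The $z_j$ are bounded, so along a subsequence $z_j=z$ is constant and $g_j$ converges to a flow $g$ bounded by $1$. Put $D'=D_0+2kz$. Then $\partial g=D'$ and $D'\equiv d'\pmod2$, so by Lemma~\ref{lem:round} $\Gamma'$ has an orientation with imbalance $D'$. For any $j$ in the subsequence, $|D'(v)+y_v/j|=|(\partial g_j)(v)|\le d'(v)$. Hence $D'(v)\ge-d'(v)-y_v/j>-d'(v)$ if $y_v<0$, and $D'(v)\le d'(v)-y_v/j<d'(v)$ if $y_v>0$.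

The orientation of $\Gamma$ obtained by adding $Y$ has imbalance $D=D'+D_Y\equiv\tau\pmod{2k}$. Adding $|D_Y(v)|\le d_Y(v)$ to the strict inequalities for $D'$ gives those for $D$.
\end{proof}

\begin{remark}\label{rem:y}
The condition $\sum_vy_v=0$ means that one cannot forbid the same extreme at all vertices, and this restriction is real. For two vertices joined by $k$ edges, $Y=\emptyset$ and $\tau=(k,k)$, the only admissible imbalances are $(k,-k)$ and $(-k,k)$, so $D(v)=-d_\Gamma(v)$ at one of the vertices.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:B}]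
If $G$ has one vertex, compatibility gives $f\equiv0$ and $H=G$ works. Otherwise let $Y$ be the union of $m$ out of $k+m$ edge-disjoint spanning trees, with all edges directed from $A$ to $B$. The graph $G-Y$ contains the other $k$ trees. By Lemma~\ref{lem:dict}(c), Proposition~\ref{prop:orient} applies with $\tau=\tau_f$ and $y=0$. By Lemma~\ref{lem:dict}(b), the edges directed from $A$ to $B$ form an $f$-factor, and it contains $Y$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}(a) and (c)]
If $|V|=1$, then $p\equiv|E|=0$ and all parts of the theorem hold. Let $|V|\ge2$ and $\tau=2p-d$, with integer representatives of $p$. Then $\tau\equiv d\pmod2$ and $\sum_v\tau(v)=2(\sum_vp(v)-|E|)\equiv0\pmod{2k}$. Proposition~\ref{prop:orient} with $Y=\emptyset$ and $y=0$ gives an orientation with $2d^+=d+D\equiv2p\pmod{2k}$, which is (a).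

For (c) let $k=2t+1$; the graph is $k$-tree-connected by \eqref{eq:nwt}. Take
\begin{equation}\label{eq:pmod}
p(v)=(t+1)\,d(v).
\end{equation}
Then $\sum_vp(v)=(k+1)|E|\equiv|E|\pmod k$, and $d^+\equiv p$ gives $D=2d^+-d\equiv(2t+2)d-d=kd\equiv0\pmod k$.
\end{proof}

\section{Lifting}\label{sec:lift}

Proposition~\ref{prop:orient} bounds the imbalance only by the degree. To make this trivial bound useful we replace $G$ by a graph of small degrees whose edges stand for trails of $G$. A trail, once directed, enters each inner vertex as often as it leaves it, so the imbalances of $G$ are those of the small graph.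

Let $e=vu$ and $e'=vw$ be two edges at $v$. \emph{Lifting} the pair means deleting $e$ and $e'$ and adding a new edge $uw$; if $u=w$, nothing is added. For disjoint vertex sets $X,Y$ let $d(X,Y)$ be the number of edges between them, and write $d(v,X)$ for $d(\{v\},X)$. For arbitrary $X,Y\subseteq V$,
\begin{align}
d(X)+d(Y)&=d(X\cap Y)+d(X\cup Y)+2d(X\setminus Y,Y\setminus X),\label{eq:sub}\\
d(X)+d(Y)&=d(X\setminus Y)+d(Y\setminus X)+2d\bigl(X\cap Y,V\setminus(X\cup Y)\bigr).\label{eq:posi}
\end{align}
In \eqref{eq:sub}, an edge between $X\setminus Y$ and $Y\setminus X$, or between $X\cap Y$ and $V\setminus(X\cup Y)$, counts twice on each side, and an edge between any other two of these four sets counts once on each side. Identity \eqref{eq:posi} is \eqref{eq:sub} with $Y$ replaced by its complement. For disjoint sets \eqref{eq:sub} reads $d(X\cup Y)=d(X)+d(Y)-2d(X,Y)$.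

The following lemma also follows from Mader's splitting theorem; we give a direct proof.

\begin{lemma}\label{lem:lift}
Let $K\ge2$ be even, let $G$ be $K$-edge-connected, and let $v$ be a vertex with $d(v)\ge K+2$. Then some pair of edges at $v$ can be lifted so that the resulting graph is $K$-edge-connected.
\end{lemma}

Some condition on $K$ is needed: for $K=1$, lifting any pair at the center of a star with three leaves disconnects it.

\begin{proof}
Every cut has a side $X$ not containing $v$. Lifting $vu,vw$ lowers $d(X)$ by $2$ if $u,w\in X$; if only $u\in X$, the edge $vu$ is replaced by $uw$, and if neither is in $X$, no edge of the cut is touched. For $X=V\setminus\{v\}$ the new value is $d(v)-2\ge K$. Call $X$ \emph{dangerous} if $\emptyset\ne X\subsetneq V\setminus\{v\}$ and $d(X)\le K+1$. Then lifting $vu,vw$ preserves $K$-edge-connectivity unless some dangerous set contains both $u$ and $w$. Suppose that this happens for every pair of edges at $v$; then for every pair there is such a set that is maximal under inclusion among dangerous sets.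

A dangerous set $X$ receives at most about half of the edges at $v$. Indeed $V\setminus(X\cup\{v\})\ne\emptyset$, so $K\le d(X\cup\{v\})=d(X)+d(v)-2d(v,X)\le K+1+d(v)-2d(v,X)$, and
\begin{equation}\label{eq:half}
d(v,X)\le(d(v)+1)/2 .
\end{equation}
So several maximal dangerous sets are needed, and they must overlap. Overlaps are very rigid.

\medskip\noindent\emph{Claim. If $X\ne Y$ are maximal dangerous sets with $d(v,X\cap Y)\ge1$, then $X\cup Y=V\setminus\{v\}$, $d(v,X\cap Y)=1$, $d(v)$ is odd, and $d(v,X)=d(v,Y)=(d(v)+1)/2$.}

\medskip By maximality $X\setminus Y$ and $Y\setminus X$ are nonempty. As $v\notin X\cup Y$, identity \eqref{eq:posi} gives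
\[
2K+2\ge d(X)+d(Y)\ge d(X\setminus Y)+d(Y\setminus X)+2d(v,X\cap Y)\ge2K+2d(v,X\cap Y)\ge2K+2 .
\]
Equality holds throughout, so $d(X)=d(Y)=K+1$, $d(X\setminus Y)=K$ and $d(v,X\cap Y)=1$. Suppose $X\cup Y\ne V\setminus\{v\}$. By maximality $X\cup Y$ is not dangerous, so $d(X\cup Y)\ge K+2$, and \eqref{eq:sub} gives $d(X\cap Y)\le2K+2-(K+2)=K$, hence $d(X\cap Y)=K$. Then
\[
K+1=d(X)=d(X\cap Y)+d(X\setminus Y)-2d(X\cap Y,X\setminus Y)=2K-2d(X\cap Y,X\setminus Y)
\]
is even, which is false since $K$ is even. Thus $X\cup Y=V\setminus\{v\}$ and $d(v)=d(v,X)+d(v,Y)-1$. By \eqref{eq:half} the right side is at most $d(v)$, so \eqref{eq:half} is an equality for $X$ and for $Y$, and $d(v)$ is odd. The claim is proved.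

Take an edge $vu$ and a maximal dangerous set $X\ni u$, which exists because $vu$ forms a pair with another edge at $v$. By \eqref{eq:half}, $d(v,X)<d(v)$, so $v$ has a neighbor $w'\notin X$. Let $Y$ be a maximal dangerous set containing $u$ and $w'$. The claim applies to $X,Y$. Since $d(v)\ge K+2\ge4$ is odd, $d(v)\ge5$, and
\[
d(v,X\setminus Y)=d(v,Y\setminus X)=(d(v)+1)/2-1\ge2 .
\]
Choose neighbors $u'\in X\setminus Y$ and $w\in Y\setminus X$ of $v$ and a maximal dangerous set $Y'$ containing both. Then $Y'\ne X$ since $w\notin X$, and $Y'\ne Y$ since $u'\notin Y$. The claim for $X,Y'$, which share $u'$, gives $X\cup Y'=V\setminus\{v\}$, so $Y\setminus X\subseteq Y'$. The claim for $Y,Y'$, which share $w$, gives $d(v,Y\cap Y')=1$. But $Y\cap Y'\supseteq Y\setminus X$ and $d(v,Y\setminus X)\ge2$, a contradiction.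
\end{proof}

A \emph{trail} is a walk without repeated edges. Let $\rho_v\in\{0,1\}$ be the parity of $d_G(v)$, so that $\lfloor d_G(v)/2\rfloor=(d_G(v)-\rho_v)/2$ and $\lceil d_G(v)/2\rceil=(d_G(v)+\rho_v)/2$.

\begin{proposition}\label{prop:lifted}
Let $q\ge1$ and let $G$ be a $2q$-edge-connected graph on a vertex set $V$ with $|V|\ge2$. There are a graph $G^*$ on $V$ and pairwise edge-disjoint trails $P(e)$ of $G$, $e\in E(G^*)$, each joining the two ends of $e$, with the following properties.
\begin{enumerate}
\item[(a)] $G^*$ is $q$-tree-connected and $d_{G^*}(v)=2q+\rho_v$ for all $v$.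
\item[(b)] For every orientation of $G^*$ there is an orientation of $G$ in which each $P(e)$ is directed along $e$ and $D_G(v)=D_{G^*}(v)$ for all $v$.
\item[(c)] For every spanning tree $S$ of $G^*$ there are edges $\theta(e)\in P(e)$, $e\in S$, that form a spanning tree of $G$.
\end{enumerate}
\end{proposition}

\begin{proof}
Apply Lemma~\ref{lem:lift} with $K=2q$ as long as some vertex has degree at least $2q+2$. Each lift lowers the number of edges, so the process ends, with a $2q$-edge-connected graph $G^*$ whose degrees are $2q$ or $2q+1$. A lift changes each degree by $0$ or $2$, so parities are preserved. With \eqref{eq:nwt} this gives (a).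

Attach to each edge of the current graph a trail of $G$ joining its ends, starting with the edge itself. When $vu,vw$ are lifted, concatenate their trails at $v$ and attach the result to $uw$; if $u=w$, the result is a closed trail, which is set aside. At every stage the attached trails and the closed trails set aside partition $E(G)$. Given an orientation of $G^*$, direct each $P(e)$ along $e$ and each closed trail in either direction. Each passage through a vertex uses one entering and one leaving edge. So $P(e)$ contributes $+1$ to $D_G$ at the tail of $e$, $-1$ at its head and $0$ elsewhere, as $e$ does to $D_{G^*}$, and closed trails contribute $0$. This proves (b).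

For (c), replace the edges of $S$ one at a time, keeping a spanning tree on $V$ made of the edges of $S$ not yet treated and the edges of $G$ already chosen. Removing $e$ from the current tree leaves two components, with one end of $e$ in each. The trail $P(e)$ joins these ends, so it contains an edge between the two components. Take such an edge as $\theta(e)$ and add it.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}(b)]
Let $|V|\ge2$ and form $\Gamma^*$ by Proposition~\ref{prop:lifted} with $q=k$. The function $\tau=2p-d$ of the proof of part (a), with $d$ the degree in $\Gamma$, has the parity of the degrees of $\Gamma^*$. Apply Proposition~\ref{prop:orient} to $\Gamma^*$ with $Y=\emptyset$, $y=0$, and transfer the orientation to $\Gamma$. Then $D\equiv\tau\pmod{2k}$, so $d^+\equiv p\pmod k$, and $|D(v)|\le d_{\Gamma^*}(v)=2k+\rho_v$. Hence $d^+(v)=(d(v)+D(v))/2$ lies between $(d(v)-\rho_v)/2-k$ and $(d(v)+\rho_v)/2+k$.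
\end{proof}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:A}

The plan is to run the proof of Theorem~\ref{thm:B} in $G^*$. Two difficulties arise, both because $G^*$ need not be bipartite. First, an edge of $G^*$ has no direction ``from $A$ to $B$''; a directed trail of $G$ alternates between edges that go into $H$ and edges that do not. But reversing the trail exchanges the two kinds, so we can put any \emph{one} chosen edge of each trail into $H$, and Proposition~\ref{prop:lifted}(c) says that one edge per trail is enough for a spanning tree. Second, the directions so chosen give no control of the imbalance in $G^*$, so the extra $1$ in the degree bounds has to come from the vector $y$.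

If $|V(G)|=1$, then $f\equiv0$ by compatibility and $H=G$ satisfies \eqref{eq:bound1}. Let $V=V(G)$, $|V|\ge2$. Then $G$ has an edge, so $A,B\ne\emptyset$ and $V\notin\{A,B\}$; the first assertion is the case $U=V$ of the second. Put $q=k+m$ and take $G^*$ and the trails $P(e)$ from Proposition~\ref{prop:lifted}. Let $Y_1,\dots,Y_m,S_1,\dots,S_k$ be edge-disjoint spanning trees of $G^*$.

\medskip\noindent\emph{Orienting $Y_1,\dots,Y_m$.} For each $Y_i$ choose edges $\theta(e)\in P(e)$ as in Proposition~\ref{prop:lifted}(c). The trail $P(e)$ uses $\theta(e)$ once, so exactly one direction of $e$ makes $\theta(e)$ go from $A$ to $B$ when $P(e)$ is directed along $e$. Give $e$ this direction. Let $Y$ be the union of the edge sets of the $Y_i$.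

\medskip\noindent\emph{Orienting the rest.} The graph $G^*-Y$ contains $S_1,\dots,S_k$. The target $\tau_f$, computed with the degrees of $G$, satisfies $\tau_f\equiv d_G\equiv d_{G^*}\pmod2$ and, by compatibility, $\sum_v\tau_f(v)\equiv0\pmod{2k}$ (Lemma~\ref{lem:dict}(c)). By Lemma~\ref{lem:dict}(a) we want to forbid the lowest value of $\sigma D$ on $U$ and the highest value outside $U$; in terms of $D$, the lowest value is to be forbidden on
\[
V^-=(U\cap A)\cup(B\setminus U)
\]
and the highest on $V\setminus V^-$. Now $V^-=\emptyset$ exactly when $U=B$, and $V^-=V$ exactly when $U=A$. Both are excluded, and this is the only use of $U\notin\{A,B\}$; compare Remark~\ref{rem:y}. So the vector with $y_v=-1/|V^-|$ on $V^-$ and $y_v=1/|V\setminus V^-|$ elsewhere lies in $\mathbb R^V_0$. Proposition~\ref{prop:orient} extends the orientation of $Y$ to $G^*$ with imbalance $D\equiv\tau_f\pmod{2k}$, $D>-d_{G^*}$ on $V^-$ and $D<d_{G^*}$ on $V\setminus V^-$. On $U\cap A$ we have $\sigma=1$ and the first inequality, on $U\cap B$ we have $\sigma=-1$ and the second; on $A\setminus U$ we have $\sigma=1$ and the second, on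 $B\setminus U$ we have $\sigma=-1$ and the first. Therefore
\[
\sigma(v)D(v)>-d_{G^*}(v)\quad(v\in U),\qquad\sigma(v)D(v)<d_{G^*}(v)\quad(v\notin U).
\]
Since $D\equiv d_{G^*}\pmod2$, a strict inequality gains $2$. With $|D(v)|\le d_{G^*}(v)=2q+\rho_v$,
\begin{equation}\label{eq:range}
\begin{aligned}
-2q-\rho_v+2&\le\sigma(v)D(v)\le2q+\rho_v&&(v\in U),\\
-2q-\rho_v&\le\sigma(v)D(v)\le2q+\rho_v-2&&(v\notin U).
\end{aligned}
\end{equation}

\medskip\noindent\emph{The factor.} Orient $G$ by Proposition~\ref{prop:lifted}(b); its imbalance is again $D$. Let $H$ consist of the edges directed from $A$ to $B$. By Lemma~\ref{lem:dict}(b), $H$ is an $f$-factor. For each $i$ the edges $\theta(e)$, $e\in Y_i$, form a spanning tree of $G$ contained in $H$, and these $m$ trees are edge-disjoint because the trails are. Finally $d_H(v)=(d_G(v)+\sigma(v)D(v))/2$, so \eqref{eq:range} gives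
\[
\frac{d_G(v)-\rho_v}2-q+1\le d_H(v)\le\frac{d_G(v)+\rho_v}2+q\quad(v\in U)
\]
and the same with both bounds lowered by $1$ for $v\notin U$. These are \eqref{eq:bound1} and \eqref{eq:bound2}. \qed

\section{How sharp are the hypotheses?}\label{sec:sharp}

\subsection{Edge-connectivity in Theorem~\ref{thm:A}}

In a cycle with multiple edges an $f$-factor has, modulo $k$, one degree of freedom. The construction makes every value of this parameter bad at $m+1$ places.

\begin{proposition}\label{prop:cycle}
Let $k\ge1$, $m\ge0$, $k+m\ge3$. There is a $(2k+2m-4)$-edge-connected bipartite graph with a compatible $f$ and no $m$-tree-connected $f$-factor.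
\end{proposition}

\begin{proof}
Let $N=2k(m+1)$; note $k(m+1)\ge k+m\ge3$. Let $G$ have vertices $x_0,\dots,x_{N-1}$, indices modulo $N$, with $x_i$ and $x_{i+1}$ joined by a \emph{link} $\ell_i$ of $k+m-2\ge1$ parallel edges. It is bipartite since $N$ is even, and every cut contains two links, so it is $(2k+2m-4)$-edge-connected. Choose $r_i\in\mathbb Z_k$ so that over the $k(m+1)$ even indices every residue occurs exactly $m+1$ times, with $r_i$ arbitrary for odd $i$. Let $f(x_i)=r_{i-1}+r_i$. On each side of the bipartition the sum of $f$ is $\sum_ir_i$, so $f$ is compatible.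

Let $H$ be an $f$-factor with $h_i$ edges in $\ell_i$. From $h_{i-1}+h_i\equiv r_{i-1}+r_i$ we get $h_i-r_i\equiv-(h_{i-1}-r_{i-1})$, so $h_i\equiv r_i+c\pmod k$ for all even $i$, where $c=h_0-r_0$. Exactly $m+1$ even indices have $r_i+c\equiv m-1$. For these, $h_i\equiv m-1\pmod k$ and $h_i\le k+m-2<(m-1)+k$, so $h_i\le m-1$. For $m=0$ this is impossible. For $m\ge1$, deleting these links cuts the cycle into $m+1$ parts, and $H$ has at most $(m+1)(m-1)=m^2-1$ edges between different parts. Each spanning tree has at least $m$ such edges, so $m$ edge-disjoint ones need $m^2$. Hence $H$ is not $m$-tree-connected.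
\end{proof}

Thus, for $k+m\ge3$, the optimal edge-connectivity in Theorem~\ref{thm:A} lies in $\{2k+2m-3,\dots,2k+2m\}$, with or without the degree bounds.

\subsection{Tree-connectivity in Theorem~\ref{thm:B}}

By Example~\ref{ex:two}, Theorem~\ref{thm:B} with $k+m-2$ in place of $k+m$ is false for all $k\ge2$ and $m\ge0$ with $k+m\ge3$. That example leaves the value $k+m-1$ undecided. For $m=0$ and odd $k$ it is excluded too. The obstruction is an orientation problem on $K_{2k-2}$, made bipartite by splitting each vertex in two.

\begin{proposition}\label{prop:Kn}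
For every odd $k\ge3$ there is a $(k-1)$-tree-connected bipartite graph with a compatible $f$ and no $f$-factor.
\end{proposition}

\begin{proof}
Let $n=2k-2$, $A=\{a_1,\dots,a_n\}$, $B=\{b_1,\dots,b_n\}$. Join $a_i$ to $b_i$ by $k-1$ parallel edges, and $a_i$ to $b_j$ by one edge for $i<j$. Contracting each pair $\{a_i,b_i\}$ gives $K_n$.

\emph{Trees.} Identify the vertices of $K_n$ with $\mathbb Z_n$. For $j=0,\dots,n/2-1$, the sequence $j,\,j+1,\,j-1,\,j+2,\,j-2,\dots,j+n/2$ is a Hamiltonian path in which consecutive vertices have sum $2j+1$ or $2j$ modulo $n$. So these $n/2=k-1$ paths are edge-disjoint. Taking the corresponding edges of $G$ and adding to each path one edge $a_ib_i$ for every $i$ gives $k-1$ edge-disjoint spanning trees of $G$.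

\emph{The function $f$.} Put $f(b_i)=0$ and $f(a_i)=(k+n+1-2i)/2$, an integer since $k$ is odd and $n$ is even. As $\sum_i(n+1-2i)=0$, we get $\sum_if(a_i)=nk/2=(k-1)k\equiv0\pmod k$, so $f$ is compatible.

\emph{No $f$-factor.} We have $d_G(a_i)=k-1+(n-i)$ and $d_G(b_i)=k-1+(i-1)$, so
\[
\tau_f(a_i)+\tau_f(b_i)=2f(a_i)-d_G(a_i)+d_G(b_i)=(k+n+1-2i)+(2i-1-n)=k .
\]
By Lemma~\ref{lem:dict}(b), an $f$-factor gives an orientation of $G$ with $D(a_i)+D(b_i)\equiv k\pmod{2k}$. The edges $a_ib_i$ cancel in this sum, so $K_n$ has an orientation with all imbalances congruent to $k$ modulo $2k$. Its degrees are $2k-3<3k$, so every imbalance is $\pm k$, and since they sum to $0$, the set $X$ of vertices with imbalance $+k$ has $n/2=k-1$ elements. The sum of the imbalances over $X$ is the number of edges leaving $X$ minus the number entering it, so $k(k-1)\le d(X)=(k-1)^2$, a contradiction.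
\end{proof}

\subsection{Edge-connectivity in Theorem~\ref{thm:C}}

Han, Li, Wu and Zhang~\cite{HLWZ} proved that for each $t\ge5$ there is a $(4t+1)$-edge-connected graph with no modulo $(2t+1)$-orientation. So the number $4t+2$ in Theorem~\ref{thm:C}(c) is best possible for every $t\ge5$. With $k=2t+1$ such a graph is $(2k-1)$-edge-connected and has no orientation with $d^+\equiv p\pmod k$ for the function $p$ of \eqref{eq:pmod}. Hence $2k$ in Theorem~\ref{thm:C}(b) is best possible for odd $k\ge11$.

\begin{thebibliography}{9}

\bibitem{HLWZ}
Han, Li, Wu and Zhang, \emph{Counterexamples to Jaeger's circular flow conjecture}, J. Combin. Theory Ser. B, 2018.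

\bibitem{Hasanvand}
Morteza Hasanvand, \emph{Modulo orientations with bounded out-degrees}, arXiv:1702.07039 (2017).

\end{thebibliography}
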